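# Generalized involution models for self-dual projective reflection groups

## 1. The theorem and the objects in it

**Theorem 1.1.** Let $r,p,q,n$ be positive integers with $p\mid r$, $q\mid r$ and $pq\mid rn$. If the projective reflection group $G(r,p,q,n)$ is self-dual, that is, $G(r,p,q,n)\cong G(r,q,p,n)$, and if $\gcd(p,n)\le 2$, then $G(r,p,q,n)$ has a generalized involution model.

The statement is a conjecture in Fabrizio Caselli, Eric Marberg, "Isomorphisms, automorphisms, and generalized involution models", arXiv:1208.6336 (2012); the theorem says that the conjecture is true. Most of the work goes into a version with an arithmetic hypothesis in place of an isomorphism.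

**Theorem 1.2.** Let $r,p,q,n$ be positive integers with $p\mid r$, $q\mid r$ and $pq\mid rn$. If $\gcd(p,n)=\gcd(q,n)\in\{1,2\}$, then $G(r,p,q,n)$ has a generalized involution model with respect to the automorphism induced by entrywise complex conjugation.

Now we unpack the words. Write $\mu_m$ for the group of $m$th roots of unity in $\mathbb C$, and $m_2$ for the largest power of $2$ dividing $m$.

**Definition 1.3 (the groups).** $G(r,n)$ is the group of complex $n\times n$ matrices with exactly one nonzero entry in each row and column, each such entry lying in $\mu_r$. Let $\delta:G(r,n)\to\mu_r$ be the product of the nonzero entries (not the determinant); it is a homomorphism, and $\delta(g^T)=\delta(g)$. Put $G(r,p,n)=\{g\in G(r,n):\delta(g)\in\mu_{r/p}\}$, let $C_q$ be the group of scalar matrices $cI_n$ with $c^q=1$, and put $G(r,p,q,n)=G(r,p,n)/C_q$.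

The last step makes sense: $\delta(cI_n)=c^n$, and $(c^n)^{r/p}=1$ for all $c\in\mu_q$ because $q\mid nr/p$. We write a scalar matrix $cI_n$ as $c$.

**Example 1.4.** $G(1,1,1,n)=S_n$. Every $G(r,p,p,n)$ is self-dual, for trivial reasons. Two distinct parameter sets can also give the same group: $G(2,2,1,2)=\{\pm I,\pm s\}$ with $s=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ is a Klein four-group, and $G(2,1,2,2)$, the dihedral group $G(2,2)$ of order $8$ modulo its center, is also a Klein four-group. Here $\gcd(p,n)$ and $\gcd(q,n)$ are $2$ and $1$, so self-duality alone does not give the hypothesis of Theorem 1.2 when $n=2$. Finally $G(4,2,2,2)$ has order $16/2=8$. It is generated by the classes of $a=\mathrm{diag}(1,-1)$, the scalar $h=\sqrt{-1}\,I$, and $s$. These have order $2$ modulo $\pm I$, and they commute modulo $\pm I$, since $sas=-a$. So $G(4,2,2,2)\cong C_2^3$. We shall return to this group.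

**Definition 1.5 (models).** A *model* for a finite group $G$ is a set of linear characters $\lambda_i:H_i\to\mathbb C$ of subgroups $H_i\le G$ with $\sum_i\mathrm{Ind}_{H_i}^G\lambda_i=\sum_{\psi\in\mathrm{Irr}(G)}\psi$. Let $\nu$ be an automorphism of $G$ with $\nu^2=1$. Put $\mathcal I_{G,\nu}=\{\omega\in G:\omega^{-1}=\nu(\omega)\}$ and let $G$ act on it by $g:\omega\mapsto g\,\omega\,\nu(g)^{-1}$; write $C_{G,\nu}(\omega)$ for the stabilizer. A model is a *generalized involution model* (GIM) with respect to $\nu$ if each $H_i$ is $C_{G,\nu}(\omega_i)$ for some $\omega_i\in\mathcal I_{G,\nu}$ and the $\omega_i$ form a set of representatives of the orbits, so that each orbit contributes exactly one subgroup. $G$ *has a GIM* if it has one with respect to some such $\nu$.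

So the game is this: the subgroups are forced, up to conjugacy, by $\nu$, and we may only choose one linear character on each. The choice of representatives does not matter, because moving $\omega$ by $g$ conjugates the stabilizer by $g$, and transporting the linear character leaves the induced character unchanged.

**Example 1.6.** For $S_3$ and $\nu=1$, $\mathcal I$ consists of the elements with $\omega^2=1$. The orbits are $\{1\}$, with stabilizer $S_3$, and the transpositions, with stabilizer $\langle s\rangle$. Put $\mathrm{sgn}$ on $S_3$ and the trivial character on $\langle s\rangle$. The second induces to $1$ plus the two-dimensional irreducible, so the total is the sum of all irreducibles.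

**Definition 1.7 (bar).** Entrywise complex conjugation preserves $G(r,p,n)$ and $C_q$, and so induces an automorphism of $G(r,p,q,n)$ of square $1$, called *bar*. It inverts diagonal elements and fixes permutation matrices. A *bar-GIM* is a GIM with respect to bar.

## 2. Abelian groups, direct products and dihedral groups

**Lemma 2.1.** (a) If $G_i$ has a GIM with respect to $\nu_i$ for $i=1,2$, then $G_1\times G_2$ has one with respect to $\nu_1\times\nu_2$. (b) A finite abelian group has a GIM with respect to inversion. (c) If $A$ is abelian of odd order, then $A\times B$ has a GIM with respect to $\mathrm{inv}\times\nu_B$ if and only if $B$ has one with respect to $\nu_B$.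

*Proof.* (a) The set $\mathcal I$, its orbits and the stabilizers are direct products. External tensor products of the linear characters do the job.

(b) Every element lies in $\mathcal I$, and $g$ acts by $\omega\mapsto\omega g^2$. The orbits are the cosets of $A^2$, and each stabilizer is $A[2]=\{x:x^2=1\}$. Since $|A/A^2|=|A[2]|$, we can assign the characters of $A[2]$ bijectively to the orbits. Inducing a character of $A[2]$ gives the sum of its extensions to $A$, so each character of $A$ occurs once.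

(c) Here $(x,y)$ sends $(\alpha,\omega)$ to $(\alpha x^2,\,y\omega\nu_B(y)^{-1})$. Squaring is bijective on $A$, so the elements $(1,\omega_i)$, with $\omega_i$ representing the $B$-orbits, represent the orbits, and the stabilizer of $(1,\omega_i)$ is $1\times H_i$ with $H_i=C_{B,\nu_B}(\omega_i)$. Now $\mathrm{Ind}_{1\times H_i}^{A\times B}\lambda_i=\mathbb C[A]\otimes\mathrm{Ind}_{H_i}^B\lambda_i$, and $\sum\mathrm{Irr}(A\times B)=\mathbb C[A]\otimes\sum\mathrm{Irr}(B)$. Comparing the parts on which $A$ acts by one fixed character gives the equivalence. $\square$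

**Lemma 2.2.** Let $r$ be even and let $D=\langle\rho,s\rangle$ be the dihedral group of order $2r$ ($\rho^r=s^2=1$, $s\rho s=\rho^{-1}$; a Klein four-group if $r=2$). Then $D$ has a GIM with respect to $\nu=1$.

*Proof.* Put $z=\rho^{r/2}$. The elements with $\omega^2=1$ fall into the classes of $1,z,s,\rho s$, with centralizers $D,\ D,\ \langle z,s\rangle,\ \langle z,\rho s\rangle$. The irreducibles are four linear characters and the two-dimensional $\rho_j$, $1\le j<r/2$, in which $z$ acts as $(-1)^j$ and every reflection has eigenvalues $1,-1$. Let $X_3$ be induced from the trivial character of $\langle z,s\rangle$, and $X_4$ from the character $z\mapsto-1$, $\rho s\mapsto1$ of $\langle z,\rho s\rangle$. By Frobenius reciprocity $X_3$ contains each $\rho_j$ with $j$ even once and none with $j$ odd; $X_4$ contains each $\rho_j$ with $j$ odd once and none with $j$ even. A linear character restricts to a linear character, so it occurs at most once in each of $X_3,X_4$; and linear constituents of $X_3$ and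 $X_4$ differ on $z$. Since $\dim X_3+\dim X_4=r$ and the $\rho_j$ use $2(r/2-1)=r-2$ of this, exactly two linear characters occur, and they are distinct. Assign the other two to the stabilizers $D,D$ of $1$ and $z$. $\square$

## 3. The diagonal subgroup, one prime at a time

Let $T=\mu_r^n$ be the diagonal matrices in $W=G(r,n)=T\rtimes S_n$, and $T_p=\{t\in T:\delta(t)\in\mu_{r/p}\}$. Then $G(r,p,q,n)=(T_p/C_q)\rtimes S_n$. For a prime $\ell$ let $r_\ell,p_\ell,q_\ell$ be the $\ell$-parts, and use a subscript $\ell$ for the $\ell$-part of a finite abelian group.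

**Lemma 3.1.** Let $\ell\nmid n$ be prime. Then $p_\ell q_\ell\mid r_\ell$, and as $S_n$-modules
$$(T_p/C_q)_\ell\cong\mu_{r_\ell/p_\ell}/\mu_{q_\ell}\times T^1_\ell,\qquad T^1_\ell=\{t\in\mu_{r_\ell}^n:\delta(t)=1\},$$
where the first factor consists of scalars.

*Proof.* The divisibility is the $\ell$-part of $pq\mid rn$. The map $c\mapsto c^n$ is bijective on $\mu_{r_\ell}$ and on each of its subgroups. So each $t\in T_\ell$ has a unique scalar $c\in\mu_{r_\ell}$ with $c^n=\delta(t)$, which gives $T_\ell=\mu_{r_\ell}\times T^1_\ell$; and $\delta(t)=c^n$ lies in $\mu_{r_\ell/p_\ell}$ iff $c$ does. Hence $(T_p)_\ell=\mu_{r_\ell/p_\ell}\times T^1_\ell$. Divide by $(C_q)_\ell=\mu_{q_\ell}$. $\square$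

**Corollary 3.2.** Suppose no odd prime divides both $pq$ and $n$. Then $G(r,p,q,n)=A\times B$ with $A$ abelian of odd order, consisting of scalars, and $B$ depending only on $r,n,p_2,q_2$. Bar is inversion on $A$ and preserves $B$. Hence $G(r,p,q,n)$ has a bar-GIM if and only if $G(r,p_2,q_2,n)$ does.

*Proof.* Let $A$ be the product of the scalar factors in Lemma 3.1 over all odd $\ell\nmid n$, and let $B$ be the semidirect product with $S_n$ of the remaining factors: the $T^1_\ell$ for odd $\ell\nmid n$, the full $T_\ell$ for odd $\ell\mid n$ (there $\ell\nmid pq$, so $(T_p/C_q)_\ell=T_\ell$), and the $2$-part, which depends only on $r,n,p_2,q_2$. The group $G(r,p_2,q_2,n)$ has the same $B$, with another odd $A$. Apply Lemma 2.1(c) to both. $\square$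

## 4. What self-duality says about $\gcd(p,n)$ and $\gcd(q,n)$

**Lemma 4.1.** If $n\ge3$ and $G(r,p,q,n)$ is self-dual, then $\gcd(p,n)=\gcd(q,n)$.

*Proof.* We compute the order of the abelianization. Let $\Gamma=G(r,p,n)$, $T^1=\{t\in T:\delta(t)=1\}$, and let $\mathrm{sgn}$ be the sign of the underlying permutation. The map $(\delta,\mathrm{sgn}):\Gamma\to\mu_{r/p}\times\{\pm1\}$ is onto, with kernel $T^1\rtimes A_n$. This kernel lies in $[\Gamma,\Gamma]$. First, $A_n=[S_n,S_n]$. Next, let $t_{ij}(x)$ be the diagonal matrix with $x$ at $i$, $x^{-1}$ at $j$, and $1$ elsewhere. For distinct $i,j,k$, put $y=t_{kj}(x)$ and $\pi=(i\,k)$; then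
$$\pi y\pi^{-1}y^{-1}=t_{ij}(x)\,t_{kj}(x)^{-1}=t_{ik}(x),$$
and these elements generate $T^1$. So $\Gamma^{ab}=\mu_{r/p}\times\{\pm1\}$. The image of $C_q$ is $\{c^n:c\in\mu_q\}$, of order $q/\gcd(q,n)$. Hence $|G(r,p,q,n)^{ab}|=2r\gcd(q,n)/(pq)$. For $G(r,q,p,n)$ the order is $2r\gcd(p,n)/(pq)$. $\square$

The commutator needed three indices, and Example 1.4 shows that the conclusion fails for $n=2$. That case is treated by hand.

**Lemma 4.2.** Let $n=2$, let exactly one of $p,q$ be even, with $2$-part $2^b$, and put $r_2=2^a$. If $G(r,p,q,2)$ is self-dual, then $b=a$. If $b=a$, then $G(r,p,q,2)\cong A\times D$ with $A$ odd abelian and $D$ dihedral of order $2r$, and this group has a GIM.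

*Proof.* For an abelian $M$, $(M\rtimes\langle s\rangle)^{ab}=M/(1-s)M\times C_2$. Take $M=T_p/C_q$ and compute Sylow $2$-subgroups of abelianizations, writing $M_2$ additively.

If $p$ is even, $M_2=\{(i,j)\in(\mathbb Z/2^a)^2:2^b\mid i+j\}=\langle(1,-1)\rangle\oplus\langle(0,2^b)\rangle$. Here $(1-s)(i,j)=(i-j,j-i)$, so $(1-s)M_2$ is generated by $(2,-2)$ and $(-2^b,2^b)$; as $b\ge1$ it is $\langle(2,-2)\rangle$. The Sylow subgroup is $C_2\times C_2\times C_{2^{a-b}}$.

If $q$ is even, $M_2=(\mathbb Z/2^a)^2/\langle2^{a-b}(1,1)\rangle$ and $(1-s)M_2$ is generated by the class of $(1,-1)$. Via $(i,j)\mapsto i+j$ the quotient is $(\mathbb Z/2^a)/\langle 2^{a-b+1}\rangle$, so the Sylow subgroup is $C_2\times C_{2^{a-b+1}}$.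

One of $G(r,p,q,2)$, $G(r,q,p,2)$ is of the first kind and the other of the second, with the same $b$. If $b<a$, the ranks are $3$ and $2$, so the groups are not isomorphic.

If $b=a$, then in both cases $M_2\cong\mathbb Z/2^a$ with $s$ acting as inversion: use $i$ in the first case and $i-j$ in the second. For odd $\ell$, Lemma 3.1 applies since $\ell\nmid2$, and $T^1_\ell=\{(t,t^{-1})\}$ is cyclic of order $r_\ell$ and inverted by $s$. So $G(r,p,q,2)=A\times D$, where $A$ collects the odd scalar factors and $D$ is a cyclic group of order $r$ extended by the inverting $s$. Now use Lemmas 2.2, 2.1(b) and 2.1(a). $\square$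

**Theorem 1.2 implies Theorem 1.1.** For $n=1$ the group is abelian: Lemma 2.1(b). For $n\ge3$, Lemma 4.1 gives $\gcd(p,n)=\gcd(q,n)\in\{1,2\}$, and Theorem 1.2 applies. For $n=2$: if $p\equiv q\pmod2$, then $\gcd(p,2)=\gcd(q,2)$ and Theorem 1.2 applies; otherwise Lemma 4.2 does.

It remains to prove Theorem 1.2.

## 5. Bar turns $\mathcal I$ into symmetric and antisymmetric matrices

From now on $\nu$ is bar. Our matrices are unitary, so $\bar g^{-1}=g^T$, and the action is
$$g*\omega:=g\,\omega\,g^T,\qquad \delta(g*\omega)=\delta(g)^2\delta(\omega).\tag{1}$$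
Let $\Gamma=G(r,p,n)$. The class $C_q\omega$ lies in $\mathcal I$ iff $\omega\bar\omega=c\in C_q$, and since $\bar\omega=(\omega^T)^{-1}$ this says $\omega=c\,\omega^T$. Transposing, $\omega=c^2\omega$, so $c=\pm1$. Thus $\mathcal I$ consists of the classes $C_q\omega$ of symmetric $\omega\in\Gamma$ and, if $-1\in C_q$ (that is, if $q$ is even), also of antisymmetric $\omega\in\Gamma$.

The stabilizer of $C_q\omega$ is $\{g\in\Gamma:g*\omega\in C_q\omega\}/C_q$. We describe stabilizers by their preimages in $\Gamma$, use linear characters trivial on $C_q$, and treat representations of $\Gamma/C_q$ as representations of $\Gamma$ trivial on $C_q$; induction is compatible with this. Note that a scalar $c$ acts by $c*\omega=c^2\omega$.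

The plan is to understand $W=G(r,n)$ completely, where symmetric functions compute everything, and then to descend to $\Gamma$.

## 6. Characters of $G(r,n)$ and products of Schur functions

Fix a primitive $r$th root of unity $\zeta$. If $ge_i=\zeta^{c_i}e_{\sigma(i)}$, we call $c_i\in\mathbb Z/r$ the color of $i$; the *color* of a cycle of $\sigma$ is the sum of $c_i$ over the cycle. For instance $ge_1=\zeta e_2$, $ge_2=\zeta^3e_1$ is one cycle of length $2$ and color $4$. Two elements of $W$ are conjugate in $W$ iff they have the same numbers of cycles of each length $m$ and color $c$; a centralizer has order $\prod(mr)^kk!$, where $k$ is the number of cycles of type $(m,c)$ and the product is over types.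

Irreducible characters $\chi^\lambda$ of $W$ are indexed by families $\lambda=(\lambda^i)_{i\in\mathbb Z/r}$ of partitions with $\sum|\lambda^i|=n$. Take alphabets $x_i$, $i\in\mathbb Z/r$, and put
$$p_m(c)=\sum_{i\in\mathbb Z/r}\zeta^{-ic}p_m(x_i),\qquad\Psi(g)=\prod_{\text{cycles }(m,c)\text{ of }g}p_m(c),\qquad s_\lambda=\prod_is_{\lambda^i}(x_i).$$
By Macdonald (*Symmetric Functions and Hall Polynomials*, Ch. I, App. B), $\mathrm{ch}(f)=|W|^{-1}\sum_gf(g)\Psi(g)$ is an isometry on class functions, multiplicative for induction products, with $\mathrm{ch}\,\chi^\lambda=s_\lambda$. Expanding the class function $\Psi$ in the $\overline{\chi^\lambda}$, and using Frobenius reciprocity, we get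
$$\Psi(g)=\sum_\lambda\overline{\chi^\lambda(g)}\,s_\lambda,\qquad\mathrm{ch}\,\mathrm{Ind}_H^W\varphi=|H|^{-1}\sum_{h\in H}\varphi(h)\Psi(h).\tag{2}$$
For $n=1$, the label with one box in position $i$ is the character $\zeta^c\mapsto\zeta^{ic}$.

Two facts follow from (2). Multiplying $g$ by the scalar $\zeta$ adds $m$ to the color of a cycle of length $m$, and $p_m(c+m)$ is $p_m(c)$ with $x_i$ replaced by $\zeta^{-i}x_i$. Hence the scalar $\zeta$ acts on $\chi^\lambda$ by $\zeta^{w(\lambda)}$, where $w(\lambda)=\sum i|\lambda^i|\in\mathbb Z/r$. Next, $\zeta^{-jc}p_m(c)=\sum_i\zeta^{-(i+j)c}p_m(x_i)$ is $p_m(c)$ with $x_{i+j}$ replaced by $x_i$. Hence $\chi^\lambda\otimes\delta^j=\chi^{\lambda[j]}$, where $\lambda[j]^{i+j}=\lambda^i$.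

For a partition $\alpha$ let $\mathrm{odd}(\alpha)$ be the number of its odd parts; $\mathrm{odd}(\alpha)\equiv|\alpha|\pmod2$. For even $r$ let $\mathrm{odd}_0(\lambda)$ and $\mathrm{odd}_1(\lambda)$ be the sums of $\mathrm{odd}(\lambda^i)$ over even, respectively odd, $i$.

**Lemma 6.1 (one alphabet).** Put $\mathcal H=\exp\sum_m\frac1{2m}(p_m^2+p_{2m})=\prod_{i\le j}(1-x_ix_j)^{-1}$. Then
$$\mathcal H=\sum_{\alpha\text{ with all parts even}}s_\alpha,\tag{3}$$
$$\Big(\sum_fu^fe_f\Big)\mathcal H=\sum_\alpha u^{\mathrm{odd}(\alpha)}s_\alpha,\tag{4}$$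
$$\exp\Big(\sum_{m\text{ odd}}\frac{p_m}m+\sum_m\frac{p_m^2}{2m}\Big)=\sum_\alpha s_\alpha.\tag{5}$$

*Proof.* The product formula follows from $\sum_{i\le j}x_i^mx_j^m=\frac12(p_m^2+p_{2m})$, and (3) is Macdonald I.5, Ex. 5. For (4), Pieri's rule says that $s_\beta e_f$ is the sum of $s_\alpha$ with $\alpha/\beta$ a vertical strip of size $f$. Given $\alpha$, such a $\beta$ with all parts even must arise by removing exactly one box from each odd row, and this does give a partition; so $f=\mathrm{odd}(\alpha)$. For (5), put $u=1$ and use $\sum_fe_f=\exp\sum_m(-1)^{m-1}p_m/m$: its even terms $-p_{2m}/2m$ cancel the terms $p_{2m}/2m$ of $\mathcal H$. $\square$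

In degree $2$, for instance, (5) reads $\frac12p_1^2+\frac12p_1^2=p_1^2=s_{(2)}+s_{(1,1)}$.

**Lemma 6.2 (exponential formula).** Let $U$ be a finite group of $d\times d$ monomial matrices; $x=(u_1,\dots,u_k;\pi)\in U\wr S_k$ maps block $j$ to block $\pi(j)$ by $u_j$. Let $F(x)$ be a product over the cycles of $\pi$ of functions $F_m(u_1,\dots,u_m)$, invariant under cyclic rotation, of the successive $u$'s along the cycle, $m$ being its length. Then
$$\sum_k\frac1{|U|^kk!}\sum_{x\in U\wr S_k}F(x)=\exp\sum_m\frac1m\,\mathrm{avg}_m,\qquad\mathrm{avg}_m=|U|^{-m}\sum_{u_1,\dots,u_m\in U}F_m(u_1,\dots,u_m).\tag{6}$$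
Let $\tau$ be an automorphism of $U$. If $F_m$ is unchanged by $u_j\mapsto\tau(v_{j+1})u_jv_j^{-1}$ for all $(v_1,\dots,v_m)\in U^m$ (indices mod $m$), then
$$\mathrm{avg}_m=|U|^{-1}\sum_{u\in U}F_m(1,\dots,1,u).\tag{7}$$

*Proof.* For fixed $\pi$ the average over the $u$'s is the product of $\mathrm{avg}_m$ over the cycles; since an $m$-set has $(m-1)!$ cyclic orders, $\sum_k\frac1{k!}\sum_\pi\prod\mathrm{avg}_m=\exp\sum_m\frac{(m-1)!}{m!}\mathrm{avg}_m$. For (7), start from $v_1=1$ and define $v_2,\dots,v_m$ by $\tau(v_{j+1})=v_ju_j^{-1}$. This is the unique choice with $v_1=1$ that turns $u_1,\dots,u_{m-1}$ into $1$, and then $u_m$ becomes $u=u_mv_m^{-1}$. For fixed $u_1,\dots,u_{m-1}$ the map $u_m\mapsto u$ is bijective. $\square$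

In our uses $F$ is homogeneous in the variables $x_i$, so the degree recovers $k$. Write $\mathrm{cyc}(g_1,\dots,g_m)$ for the matrix mapping block $j$ to block $j+1$ (mod $m$) by $g_j$. Conjugating it by the block diagonal matrix $(v_1,\dots,v_m)$ replaces $g_j$ by $v_{j+1}g_jv_j^{-1}$, which is the operation above with $\tau=1$.

## 7. Stabilizers of symmetric matrices, and a model for $G(r,n)$

Let $r$ be even. A symmetric monomial matrix has an involution as its pattern, and $t\in T$ multiplies the entry at $(i,j)$ by $t_it_j$. So the entries on $2$-cycles can be made $1$, and a diagonal nonzero entry changes by squares $t_i^2$. Hence the $W$-orbits on symmetric matrices in $W$ are $O(f_0,f_1,k)$, $f_0+f_1+2k=n$, where $f_0$ and $f_1$ count the diagonal nonzero entries that are squares, respectively nonsquares, in $\mu_r$, and $k$ counts $2$-cycles. A representative is $\omega_{f_0,f_1,k}=I_{f_0}\oplus\zeta I_{f_1}\oplus s^{\oplus k}$. By (1), the values of $\delta$ on $O(f_0,f_1,k)$ are all $\zeta^{f_1+2j}$.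

An element of the stabilizer of $\omega_{f_0,f_1,k}$ permutes the fixed points of the pattern, preserves the square class there, and permutes the $2$-cycles. On fixed points its entries satisfy $t^2=1$; its block maps $u$ between $2$-cycles satisfy $usu^T=s$. Since $\mathrm{diag}(t_1,t_2)\,s\,\mathrm{diag}(t_1,t_2)=t_1t_2s$, the stabilizer is
$$S=B_{f_0}\times B_{f_1}\times(U\wr S_k),\qquad B_f=\{\pm1\}\wr S_f,\quad U=\{\mathrm{diag}(t,t^{-1}),\ \mathrm{diag}(t,t^{-1})s:t\in\mu_r\}.$$
Replacing $\zeta$ in the representative by another nonsquare does not change $S$. We have $\delta(U)=1$; so $\delta(S)=\{\pm1\}$ if $f_0+f_1>0$, and $\delta(S)=1$ if $f_0=f_1=0$. For $(c_0,c_1,u)\in S$, with $|c|$ the underlying permutation of $c$, define linear characters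
$$\theta=\mathrm{sgn}(|c_0|)\,\mathrm{sgn}(|c_1|)\,\delta(c_1),\qquad\theta^*=\theta\cdot\delta|_S=\mathrm{sgn}(|c_0|)\,\mathrm{sgn}(|c_1|)\,\delta(c_0).$$

**Lemma 7.1.** Let $r$ be even. Then $\mathrm{Ind}_S^W\theta=\sum\chi^\lambda$ over the $\lambda$ with $(\mathrm{odd}_0,\mathrm{odd}_1)(\lambda)=(f_0,f_1)$, and $\mathrm{Ind}_S^W\theta^*=\sum\chi^\lambda$ over the $\lambda$ with $(\mathrm{odd}_1,\mathrm{odd}_0)(\lambda)=(f_0,f_1)$.

*Proof.* We compute (2) with Lemma 6.2 on each factor of $S$. On a factor $B_f$ ($d=1$), a cycle of length $m$ has color $0$ or $r/2$, each for half of the choices, so the exponent in (6) is $\sum_m\frac{(-1)^{m-1}}m\cdot\frac12\big(p_m(0)\pm p_m(r/2)\big)$, with $+$ for $\mathrm{sgn}$ and $-$ for $\mathrm{sgn}\cdot\delta$. As $\zeta^{-ir/2}=(-1)^i$, this is $\sum_m\frac{(-1)^{m-1}}m\sum_ip_m(x_i)$ over even $i$ (for $+$) or odd $i$ (for $-$). The generating function is $\prod_i\sum_fe_f(x_i)$ over those $i$.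

On $U\wr S_k$ we take $F=\Psi$, which is conjugation invariant, so (7) applies with $\tau=1$. Let $t=\zeta^\tau$. The matrix $\mathrm{cyc}(1,\dots,1,\mathrm{diag}(t,t^{-1}))$ has two cycles of length $m$ with colors $\tau,-\tau$, and $\mathrm{cyc}(1,\dots,1,\mathrm{diag}(t,t^{-1})s)$ has one cycle of length $2m$ and color $0$. Since $\sum_\tau\zeta^{(j-i)\tau}$ is $r$ for $i=j$ and $0$ otherwise,
$$\mathrm{avg}_m=\tfrac1{2r}\Big[\sum_\tau p_m(\tau)p_m(-\tau)+r\,p_{2m}(0)\Big]=\tfrac12\sum_i\big(p_m(x_i)^2+p_{2m}(x_i)\big),\tag{8}$$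
and the generating function is $\prod_i\mathcal H(x_i)$. Multiply, and use (4) in each alphabet with marking $u_0$ for even $i$ and $u_1$ for odd $i$. For $\theta$ the factor $c_0$ gives the even alphabets and $c_1$ the odd ones. For $\theta^*$ it is the reverse. $\square$

**Proposition 7.2.** $W=G(r,n)$ has a bar-GIM, for every $r$.

*Proof.* Here $q=1$, so only symmetric matrices occur. For $r$ even, sum Lemma 7.1 for $\theta$ over all $(f_0,f_1,k)$: each $\lambda$ has exactly one type $(\mathrm{odd}_0,\mathrm{odd}_1)$. For $r$ odd, every element of $\mu_r$ is a square and $t^2=1$ forces $t=1$. So the orbits are indexed by $(f,k)$ with $f+2k=n$, and the stabilizers are $S_f\times(U\wr S_k)$ with the same $U$. Use $\mathrm{sgn}\otimes1$. The $S_f$-exponent is $\sum_m\frac{(-1)^{m-1}}mp_m(0)$, giving $\prod_i\sum_fe_f(x_i)$ over all $i$, and (8) is unchanged. So the induced character is the sum of $\chi^\lambda$ with $\sum_i\mathrm{odd}(\lambda^i)=f$. $\square$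

For $r=1$, $n=3$ this is Example 1.6: type $f=3$ is $(1,1,1)$, and type $f=1$ is $(3)$ and $(2,1)$.

## 8. Restriction to $G(r,p,n)$, and the case $\gcd=1$

Let $\Gamma=G(r,p,n)=\ker\delta^{r/p}$. The quotient $W/\Gamma$ is cyclic of order $p$, with characters $\delta^{jr/p}$. Let $e_\lambda$ be the order of the stabilizer of $\lambda$ in the group, cyclic of order $p$, of shifts by multiples of $r/p$.

**Lemma 8.1.** $\mathrm{Res}_\Gamma\chi^\lambda$ is a sum of $e_\lambda$ distinct irreducibles, conjugate to each other under $W$. Labels in one shift orbit give the same set of irreducibles of $\Gamma$, labels in different orbits give disjoint sets, and all irreducibles of $\Gamma$ arise. Moreover $e_\lambda\mid\gcd(p,n)$. The constituents of $\mathrm{Res}_\Gamma\chi^\lambda$ are trivial on $C_q$ iff $q\mid w(\lambda)$.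

*Proof.* Let $\psi$ be an irreducible constituent of $\mathrm{Res}_\Gamma\chi^\lambda$ with inertia group $I$. By textbook Clifford theory: as $I/\Gamma$ is cyclic, $\psi$ extends to $I$; then $\mathrm{Ind}_\Gamma^I\psi$ is the sum of the distinct extensions of $\psi$, each once; each extension induces irreducibly to $W$, and distinct extensions induce distinct irreducibles. So $\mathrm{Ind}_\Gamma^W\psi$ is multiplicity-free and $\psi$ has multiplicity one in $\mathrm{Res}_\Gamma\chi^\lambda$; the constituents are $W$-conjugate. Furthermore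
$$\langle\mathrm{Res}_\Gamma\chi^\lambda,\mathrm{Res}_\Gamma\chi^{\lambda'}\rangle=\sum_{j=0}^{p-1}\langle\chi^\lambda\otimes\delta^{jr/p},\chi^{\lambda'}\rangle,$$
which is $e_\lambda$ if $\lambda'$ lies in the shift orbit of $\lambda$, and $0$ otherwise. This gives the number of constituents and the statement about orbits. Labels in one orbit have equal restrictions because $\delta^{r/p}=1$ on $\Gamma$; and every irreducible of $\Gamma$ lies under some $\chi^\lambda$. Clearly $e_\lambda\mid p$. The stabilizing shifts act freely on $\mathbb Z/r$ and $\lambda$ is constant on their orbits, so $e_\lambda\mid\sum|\lambda^i|=n$. Finally the generator $\zeta^{r/q}$ of $C_q$ acts on $\chi^\lambda$ by $\zeta^{w(\lambda)r/q}$. $\square$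

**Theorem 1.2 when $\gcd(p,n)=\gcd(q,n)=1$.** By Corollary 3.2 we may take $p,q$ to be powers of $2$. If $n$ is even or $r$ is odd, then $p=q=1$, and Proposition 7.2 applies. Let $n$ be odd and $r=2^ar'$ with $a\ge1$ and $r'$ odd.

**Step 1: reduce to one group.** By Lemma 3.1 for $\ell=2$, $G(r,p,q,n)\cong C\times\Gamma$, compatibly with bar, where $C$ is a cyclic group of scalars and $\Gamma$ has diagonal part $T^1_2\times\prod_{\ell\text{ odd}}T_\ell$. That is, $\Gamma=G(r,2^a,1,n)=\{g\in W:\delta(g)\in\mu_{r'}\}$. By Lemma 2.1(a),(b) it suffices to treat $\Gamma$.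

**Step 2: find orbits and stabilizers.** Since $\mu_{r'}$ consists of powers of $\zeta^{2^a}$, and $1$ is a value of $\delta$ on $O(f_0,f_1,k)$ whenever $f_1$ is even, this orbit meets $\Gamma$ iff $f_1$ is even; then $f_0$ is odd. Let $\omega_1\in O(f_0,f_1,k)\cap\Gamma$ have $W$-stabilizer $S_1$, a conjugate of $S$. Then $g*\omega_1\in\Gamma$ iff $\delta(g)^2\in\mu_{r'}$ iff $\delta(g)\in\mu_{2r'}=\pm\mu_{r'}$ iff $g\in\Gamma S_1$, because $\delta(S_1)=\{\pm1\}$. So $O(f_0,f_1,k)\cap\Gamma$ is one $\Gamma$-orbit, with stabilizer $S_1\cap\Gamma=\ker\delta|_{S_1}$ of index $2$ in $S_1$.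

**Step 3: count.** Let $\theta_1$ be the conjugate of $\theta$ on $S_1$. Then $\mathrm{Ind}_{S_1\cap\Gamma}^W\theta_1=\mathrm{Ind}_{S_1}^W(\theta_1+\theta_1\delta)$, which by Lemma 7.1 is the sum of all $\chi^\lambda$ with $(\mathrm{odd}_0,\mathrm{odd}_1)(\lambda)\in\{(f_0,f_1),(f_1,f_0)\}$, once each. By Lemma 8.1 $e_\lambda=1$, so by Frobenius reciprocity the multiplicity of $\psi_\lambda=\mathrm{Res}_\Gamma\chi^\lambda$ in $\mathrm{Ind}_{S_1\cap\Gamma}^\Gamma\theta_1$ is that of $\chi^\lambda$ in $\mathrm{Ind}_{S_1\cap\Gamma}^W\theta_1$. As $\mathrm{odd}_0+\mathrm{odd}_1\equiv n$ is odd, each $\lambda$ belongs to exactly one pair with $f_0$ odd and $f_1$ even. So each irreducible of $\Gamma$ occurs once. $\square$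

## 9. Antisymmetric matrices count exactly the split labels

From here to the end, $\gcd(p,n)=\gcd(q,n)=2$. By Corollary 3.2 we take $p=2^b$, $q=2^c$ with $b,c\ge1$. Write $n=2K$ and $r=2^ar'$ with $r'$ odd; then $b,c\le a$. If $4\mid n$, then $b=c=1$. If $K$ is odd, $pq\mid rn$ gives $b+c\le a+1$.

**Definition 9.1.** $\lambda$ is *split* if $\lambda^{i+r/2}=\lambda^i$ for all $i$. A split $\lambda$ is determined by $\mu=(\lambda^0,\dots,\lambda^{r/2-1})$, with $|\mu|=K$. Put $s_\mu=\prod_{i<r/2}s_{\lambda^i}(x_i)$, $\mathrm{odd}_j(\mu)=\sum\mathrm{odd}(\lambda^i)$ over $0\le i<r/2$, $i\equiv j\pmod2$, and $\mathrm{odd}(\mu)=\mathrm{odd}_0(\mu)+\mathrm{odd}_1(\mu)\equiv K\pmod 2$.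

Since $e_\lambda\mid2$ and $p$ is even, split means $e_\lambda=2$, and nonsplit means $e_\lambda=1$. For $r=4$, $n=2$ the split labels are $(\square,\emptyset,\square,\emptyset)$ and $(\emptyset,\square,\emptyset,\square)$.

Each split $\chi^\lambda$ breaks into two irreducibles of $\Gamma$, so split labels must be counted twice, while Lemma 7.1 counts each label once. The second count comes from the antisymmetric matrices, which are now present since $-1\in C_q$.

Let $J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ and $\omega_J=J^{\oplus K}$. An antisymmetric monomial matrix has no diagonal entries, so by rescaling and permuting, $W$ is transitive on the antisymmetric matrices in $W$. Block maps of the stabilizer of $\omega_J$ satisfy $uJu^T=J$. As $\mathrm{diag}(t_1,t_2)\,J\,\mathrm{diag}(t_1,t_2)=t_1t_2J$ and $sJs=-J$, the stabilizer is $S'=U'\wr S_K$ with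
$$U'=\{\mathrm{diag}(t,t^{-1})\}\cup\{\mathrm{diag}(t,-t^{-1})s\},\qquad\delta=1\text{ on the first part},\ \delta=-1\text{ on the second}.$$
Choose $\kappa$ with $\kappa^2=(-1)^{r/2}$, and for $t=\zeta^\tau$ put
$$\eta_\kappa(\mathrm{diag}(t,t^{-1}))=(-1)^\tau,\qquad\eta_\kappa(\mathrm{diag}(t,-t^{-1})s)=\kappa(-1)^\tau.$$
This is a linear character of $U'$: the products to check are
$$\mathrm{diag}(t,-t^{-1})s\cdot\mathrm{diag}(t',-t'^{-1})s=\mathrm{diag}(-tt'^{-1},-t^{-1}t'),\qquad\mathrm{diag}(t,-t^{-1})s\cdot\mathrm{diag}(t',t'^{-1})=\mathrm{diag}(tt'^{-1},-t^{-1}t')s,$$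
where the first has sign $(-1)^{r/2+\tau-\tau'}=\kappa^2(-1)^{\tau+\tau'}$; a diagonal factor on the left just adds exponents. Let $\tilde\eta_\kappa(u_1,\dots,u_K;\pi)=\prod\eta_\kappa(u_j)$, a linear character of $S'$.

**Lemma 9.2.** $\mathrm{Ind}_{S'}^W\tilde\eta_\kappa=\sum_{\lambda\text{ split}}\chi^\lambda$.

*Proof.* Use Lemma 6.2 with $F=\tilde\eta_\kappa\Psi$, which is invariant under conjugation by $U'^m$. The element $\mathrm{diag}(t,-t^{-1})s$ gives one cycle of length $2m$ and color $\tau+(r/2-\tau)=r/2$. Hence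
$$\mathrm{avg}_m=\tfrac1{2r}\Big[\sum_\tau(-1)^\tau p_m(\tau)p_m(-\tau)+\kappa\sum_\tau(-1)^\tau p_{2m}(r/2)\Big].$$
The second sum is $0$. In the first, $(-1)^\tau=\zeta^{(r/2)\tau}$ selects the pairs of alphabets $i,i+r/2$, so it equals $r\sum_{i\in\mathbb Z/r}p_m(x_i)p_m(x_{i+r/2})$, and $\mathrm{avg}_m=\sum_{i<r/2}p_m(x_i)p_m(x_{i+r/2})$. By Cauchy's identity the generating function is $\prod_{i<r/2}\sum_\alpha s_\alpha(x_i)s_\alpha(x_{i+r/2})$. $\square$

## 10. Why counting in $W$ is not enough: the group $G(4,2,2,2)$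

Let $\mathrm{sgn}_2(y)=\delta(y)^{r/2}\in\{\pm1\}$, so $\mathrm{sgn}_2(y)=(-1)^j$ if $\delta(y)=\zeta^j$, and let $W_2=\ker\mathrm{sgn}_2=G(r,2,n)\supseteq\Gamma$. For split $\lambda$, Lemma 8.1 applied to $W_2$ gives $\mathrm{Res}_{W_2}\chi^\lambda=\chi^\lambda_++\chi^\lambda_-$ with distinct irreducible summands. Since $\mathrm{Res}_\Gamma\chi^\lambda$ has exactly two constituents, and they are distinct, the restrictions $\psi^\pm_\lambda=\mathrm{Res}_\Gamma\chi^\lambda_\pm$ are irreducible and distinct. Put $\Delta_\lambda=\chi^\lambda_+-\chi^\lambda_-$ on $W_2$. Elements of $W\setminus W_2$ interchange $\chi^\lambda_\pm$, so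
$$\Delta_\lambda(ygy^{-1})=\mathrm{sgn}_2(y)\,\Delta_\lambda(g)\qquad(y\in W).\tag{9}$$

**Lemma 10.1.** Let $X$ be a representation of $\Gamma$. For nonsplit $\lambda$ the multiplicity of $\psi_\lambda=\mathrm{Res}_\Gamma\chi^\lambda$ in $X$ is that of $\chi^\lambda$ in $\mathrm{Ind}_\Gamma^WX$. For split $\lambda$ the multiplicities $m_\pm$ of $\psi_\lambda^\pm$ in $X$ satisfy: $m_++m_-$ is the multiplicity of $\chi^\lambda$ in $\mathrm{Ind}_\Gamma^WX$, and $m_+-m_-=\langle X,\Delta_\lambda\rangle_\Gamma$, which we call the *difference*. If $X=\mathrm{Ind}_H^\Gamma\varphi$, the difference is $\langle\varphi,\Delta_\lambda\rangle_H=|H|^{-1}\sum_h\varphi(h)\overline{\Delta_\lambda(h)}$. If $y\in W$ and $\varphi^y(yhy^{-1})=\varphi(h)$, then $\langle\varphi^y,\Delta_\lambda\rangle_{yHy^{-1}}=\mathrm{sgn}_2(y)\langle\varphi,\Delta_\lambda\rangle_H$, while $\mathrm{Ind}_{yHy^{-1}}^W\varphi^y=\mathrm{Ind}_H^W\varphi$.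

*Proof.* Frobenius reciprocity, and (9) for the last claim. $\square$

The first thing one tries is to repeat Section 8: put extensions of $\theta$ on the symmetric stabilizers and of $\tilde\eta_\kappa$ on the antisymmetric ones, and count in $W$. By Lemmas 7.1 and 9.2 the count comes out right, $1$ for nonsplit and $2$ for split labels. But $m_++m_-=2$ allows $(m_+,m_-)=(2,0)$, and this happens.

**Example 10.2.** Take $G=G(4,2,2,2)\cong C_2^3$, generated by the classes of $a,h,s$ as in Example 1.4, with $\zeta=\sqrt{-1}$. Bar is trivial on $G$, so all eight elements lie in $\mathcal I$, each is an orbit, and each stabilizer is $G$. Write a character as $(\chi(a),\chi(h),\chi(s))$. The symmetric classes are $1,a$ from $O(2,0,0)$, then $ha,h$ from $O(0,2,0)$, then $s,hs$ from $O(0,0,1)$; the antisymmetric ones are $J=as$ and $hJ$. The element $z=\mathrm{diag}(\zeta,1)\in W\setminus\Gamma$ interchanges the two classes of each pair: for instance $z*I=-a$ and $z*s=\zeta s$. Conjugation by $z$ fixes $a,h$ and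 sends $s$ to $has$, so it turns $(u,v,w)$ into $(u,v,uvw)$. The same holds for $y_1=\mathrm{diag}(\zeta^{-1},1)$, which carries $\omega_{0,2,0}=\zeta I$ to $\mathrm{diag}(\zeta^{-1},\zeta)\in\Gamma$, of class $ha$.

The preimage of the stabilizer at a base point is generated by $h$ and the stabilizer in $W$, so $\theta$ has two extensions, by $h\mapsto(-1)^j$. Fix $j$, use the extension with $h\mapsto(-1)^j$ at the first class of each symmetric pair, and the $z$-conjugate of the other extension at the second. For the antisymmetric pair use $\tilde\eta_1$ (so $\kappa=1$) with $h\mapsto1$ at $J$ and the $z$-conjugate of the extension with $h\mapsto-1$ at $hJ$. To read off the values: $\theta=(1,\cdot,-1)$ for $O(2,0,0)$; $\theta=(-1,\cdot,-1)$ for $O(0,2,0)$, before conjugation by $y_1$; for $O(0,0,1)$, $\theta$ is trivial on $ha$ and $s$; and $\tilde\eta_1(ha)=-1$, $\tilde\eta_1(as)=1$.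

| class | $j=0$ | $j=1$ |
|---|---|---|
| $1$ | $(1,1,-1)$ | $(1,-1,-1)$ |
| $a$ | $(1,-1,1)$ | $(1,1,-1)$ |
| $ha$ | $(-1,1,1)$ | $(-1,-1,-1)$ |
| $h$ | $(-1,-1,-1)$ | $(-1,1,-1)$ |
| $s$ | $(1,1,1)$ | $(-1,-1,1)$ |
| $hs$ | $(-1,-1,1)$ | $(1,1,1)$ |
| $J$ | $(-1,1,-1)$ | $(-1,1,-1)$ |
| $hJ$ | $(1,-1,-1)$ | $(1,-1,-1)$ |

The column $j=0$ lists all eight characters, so it is a GIM. The column $j=1$ has $(1,-1,-1)$ and $(-1,1,-1)$ twice and lacks $(1,-1,1)$ and $(-1,1,1)$. Both columns induce the same character of $W$, because $(u,v,w)$ and $(u,v,uvw)$ induce the same character of $W$. The four characters with $uv=-1$ are the $\psi^\pm_\lambda$ for the two split labels: $(1,-1,\pm1)$ for $(\square,\emptyset,\square,\emptyset)$ and $(-1,1,\pm1)$ for $(\emptyset,\square,\emptyset,\square)$.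

So we need the second number in Lemma 10.1, the difference, and we need it as computably as the first. The idea is that the functions $\Delta_\lambda$ of all split $\lambda$ together also have a generating function that is a product over cycles. Then the same exponential formula computes all differences at once, and what is left is to choose characters so that the symmetric and antisymmetric differences cancel.

## 11. A cycle-product formula for $\chi^\lambda_+-\chi^\lambda_-$

**Definition 11.1.** Let $E$ be the set of monomial matrices over $\mu_r$, of any size, all of whose cycles have even length and even color. For $g\in E$ let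
$$\varepsilon(g)=\prod_{\text{cycles}}(-1)^{\sum_{i\in A}c_i},$$
where $A$ is one of the two alternating halves of the cycle; the parity does not depend on which half, since the color is even. For even $c$ put $P_m(c)=\sum_{0\le i<r/2}\zeta^{-ic}p_m(x_i)$. Let
$$\Phi(g)=\varepsilon(g)\prod_{\text{cycles }(m,c)}2P_{m/2}(c)\quad(g\in E),\qquad\Phi(g)=0\quad(g\notin E).$$

$\Phi$ is multiplicative over block sums, and it vanishes off $W_2$, since an element of $E$ has even total color. Conjugation by $\mathrm{diag}(\zeta^{d_i})$ replaces $c_i$ by $c_i+d_{\sigma(i)}-d_i$, and $\sum_{A}(d_{\sigma(i)}-d_i)\equiv\sum_{\text{cycle}}d_i\pmod2$ because $\sigma$ maps $A$ to the other half. Conjugation by permutation matrices changes nothing. Hence, for all monomial $y$ over $\mu_r$,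
$$\varepsilon(ygy^{-1})=\mathrm{sgn}_2(y)\,\varepsilon(g),\qquad\Phi(ygy^{-1})=\mathrm{sgn}_2(y)\,\Phi(g).\tag{10}$$

**Example 11.2.** Let $r=4$, $n=2$. For $g=s$: one cycle of length $2$, color $0$, $\varepsilon=1$, $\Phi(s)=2P_1(0)=2p_1(x_0)+2p_1(x_1)$. Its conjugate $has=\mathrm{diag}(\zeta,\zeta^{-1})s$ has colors $3$ and $1$, so $\varepsilon=-1$. In Example 10.2, $\psi^\pm_\lambda(s)=\pm1$ and $\psi_\lambda^\pm(has)=\mp1$ for both split labels, with the obvious labelling. So $\Delta_\lambda(s)=2$ and $\Delta_\lambda(has)=-2$, in accordance with the next lemma.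

**Lemma 11.3.** With suitable labelling of $\chi^\lambda_\pm$, for all $g\in W_2$
$$\sum_{\lambda\text{ split}}\overline{\Delta_\lambda(g)}\,s_\mu=\Phi(g).\tag{11}$$
Hence for $H\le W_2$ and a character $\varphi$ of $H$, $\ \sum_{\lambda}\langle\varphi,\Delta_\lambda\rangle_H\,s_\mu=|H|^{-1}\sum_{h\in H}\varphi(h)\Phi(h)$.

*Proof.* **Step 1: vanishing off $E$.** If $g$ has a cycle of odd color, let $z$ equal $g$ on that cycle and $1$ elsewhere; if $g$ has a cycle of odd length, let $z$ be the scalar $\zeta$ on it and $1$ elsewhere. In both cases $z$ commutes with $g$ and $\mathrm{sgn}_2(z)=-1$, so (9) gives $\Delta_\lambda(g)=-\Delta_\lambda(g)=0=\Phi(g)$.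

**Step 2: construct the two halves.** Let $W_K=G(r,K)$, $H=W_K\times W_K\le W$ (block diagonal), and let $\sigma$ be the permutation matrix swapping the two halves. Let $V$ be the irreducible of $W_K$ with label $\mu$ in positions $0,\dots,r/2-1$ and $\emptyset$ elsewhere, and $V'=V\otimes\delta^{r/2}$, whose label is shifted by $r/2$. By multiplicativity of $\mathrm{ch}$, $\chi^\lambda=\mathrm{Ind}_H^W(V\boxtimes V')$. As $W=W_2H$, Mackey's formula gives $\mathrm{Res}_{W_2}\chi^\lambda=\mathrm{Ind}_{H\cap W_2}^{W_2}(V\boxtimes V')$. On $H\cap W_2$ we have $\delta(h_1)^{r/2}=\delta(h_2)^{r/2}$. So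
$$\rho(h_1,h_2)=\delta(h_2)^{r/2}\,V(h_1)\otimes V(h_2),\qquad\rho(\sigma)=\text{flip of }V\otimes V$$
is compatible with $\sigma(h_1,h_2)\sigma^{-1}=(h_2,h_1)$ and defines a representation of $\hat H=(H\cap W_2)\rtimes\langle\sigma\rangle\le W_2$ extending $V\boxtimes V'$. With $\mathrm{sg}$ the sign character of $\hat H/(H\cap W_2)$, $\mathrm{Res}_{W_2}\chi^\lambda=\mathrm{Ind}_{\hat H}^{W_2}\rho+\mathrm{Ind}_{\hat H}^{W_2}(\rho\otimes\mathrm{sg})$. The left side is a sum of two irreducibles, so both summands are irreducible. Label $\chi^\lambda_+=\mathrm{Ind}_{\hat H}^{W_2}\rho$.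

**Step 3: write $\Delta_\lambda$ as a sum over conjugates.** The induced character formula gives
$$\Delta_\lambda(g)=\frac2{|\hat H|}\sum_{y\in W_2,\ ygy^{-1}\in H\sigma}\mathrm{tr}\,\rho(ygy^{-1}),\qquad\mathrm{tr}\,\rho((h_1,h_2)\sigma)=\delta(h_2)^{r/2}\chi_V(h_1h_2),$$
the second by $\mathrm{tr}((A\otimes B)\circ\text{flip})=\mathrm{tr}(AB)$. The matrix $x=(h_1,h_2)\sigma$ sends the first half to the second by $h_2$ and the second to the first by $h_1$. So its cycles alternate between the halves, and they correspond to the cycles of $h_1h_2$ with doubled length and the same color. Taking for $A$ the indices in the first half, whose entries come from $h_2$, we see that if $x\in E$ then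
$$\varepsilon(x)=\delta(h_2)^{r/2}.\tag{12}$$

**Step 4: evaluate for $g\in E$.** By (9) and (10), $\varepsilon\Delta_\lambda$ is invariant under conjugation by $W$, and $|\hat H|=2|H\cap W_2|=|H|$. Multiply the formula of Step 3 by $\varepsilon(g)=\varepsilon(ygy^{-1})$ for $y\in W_2$; by (12) the signs square to $1$ and each term becomes $\chi_V(h_1h_2)$. The same formula at a conjugate $vgv^{-1}$ with $v\in W\setminus W_2$ gives the sum over $y\in W\setminus W_2$. Averaging the two,
$$\varepsilon(g)\Delta_\lambda(g)=\frac1{|H|}\sum_{y\in W,\ ygy^{-1}=(h_1,h_2)\sigma}\chi_V(h_1h_2).$$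
Let $h\in W_K$ have cycles $(m/2,c)$ for the cycles $(m,c)$ of $g$. Then $(h_1,h_2)\sigma$ is conjugate to $g$ iff $h_1h_2$ is conjugate to $h$. There are $|W_K|$ pairs with a given product, $|W_K|/|C_{W_K}(h)|$ such products, and each conjugate of $g$ arises from $|C_W(g)|$ elements $y$. So the right side is
$$\frac{|C_W(g)|}{|H|}\cdot|W_K|\cdot\frac{|W_K|}{|C_{W_K}(h)|}\,\chi_V(h)=2^{\ell(g)}\chi_V(h),$$
where $\ell(g)$ is the number of cycles of $g$, by the formula $\prod(mr)^kk!$ for centralizers.

**Step 5: sum over $\lambda$.** Setting $x_i=0$ for $i\ge r/2$ in (2) for $W_K$ leaves the labels supported in positions $0,\dots,r/2-1$, and gives $\sum_V\overline{\chi_V(h)}\,s_\mu=\prod P_{m/2}(c)$. Multiply by $\varepsilon(g)2^{\ell(g)}$ to get (11). The last claim of the lemma is (11) averaged against $\varphi$. $\square$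

We now evaluate $\Phi$ on block cycles. Let $t_i=\zeta^{\tau_i}$.

**Lemma 11.4.** For $m$ blocks of size $2$:

- $m$ even: $\Phi(\mathrm{cyc}(1,\dots,1,\mathrm{diag}(t_1,t_2)))=4P_{m/2}(\tau_1)P_{m/2}(\tau_2)$ if $\tau_1,\tau_2$ are even, else $0$; and $\Phi(\mathrm{cyc}(1,\dots,1,\mathrm{diag}(t_1,t_2)s))=2P_m(\tau_1+\tau_2)$ if $\tau_1+\tau_2$ is even, else $0$.
- $m$ odd: $\Phi(\mathrm{cyc}(1,\dots,1,\mathrm{diag}(t_1,t_2)))=0$; and $\Phi(\mathrm{cyc}(1,\dots,1,\mathrm{diag}(t_1,t_2)s))=(-1)^{\tau_1}2P_m(\tau_1+\tau_2)$ if $\tau_1+\tau_2$ is even, else $0$.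

Moreover $\sum_{\tau\text{ even}}P_M(\tau)P_M(-\tau)=\frac r2\sum_{i<r/2}p_M(x_i)^2$, $P_M(0)=\sum_{i<r/2}p_M(x_i)$, and if $r/2$ is even, $P_M(r/2)=\sum_{i<r/2}(-1)^ip_M(x_i)$.

*Proof.* With $\mathrm{diag}(t_1,t_2)s$ there is one cycle, of length $2m$. Starting at the first coordinate of block $1$, it has color $\tau_2$ at position $m$, color $\tau_1$ at position $2m$, and $0$ elsewhere, since $\mathrm{diag}(t_1,t_2)s$ sends $e_1\mapsto t_2e_2$ and $e_2\mapsto t_1e_1$. With $\mathrm{diag}(t_1,t_2)$ there are two cycles of length $m$, with color $\tau_i$ at position $m$. Evaluate $\varepsilon$ on the odd positions if $m$ is even, where all colors are $0$, and on the even positions if $m$ is odd, where only position $2m$ matters. The sum over even $\tau$ is orthogonality for the primitive $(r/2)$th root of unity $\zeta^2$. $\square$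

**Lemma 11.5.** For any even $r$, $\ \displaystyle\sum_k|U\wr S_k|^{-1}\sum_{x\in U\wr S_k}\Phi(x)=\prod_{i<r/2}\mathcal H(x_i)$.

*Proof.* $\Phi$ is invariant under conjugation by $U^m$, since $\delta(U)=1$; so (7) applies. For $m=2M$,
$$\mathrm{avg}_m=\tfrac1{2r}\Big[4\cdot\tfrac r2\sum_{i<r/2}p_M(x_i)^2+2r\sum_{i<r/2}p_{2M}(x_i)\Big]=\sum_{i<r/2}\big(p_M(x_i)^2+p_{2M}(x_i)\big),$$
which enters (6) with the factor $\frac1{2M}$. For $m$ odd, $\mathrm{avg}_m=\frac1{2r}\sum_\tau(-1)^\tau2P_m(0)=0$. $\square$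

## 12. Differences at the base points when $4\mid r$

**Lemma 12.1.** Let $a\ge2$ and let $\lambda$ be split. Then $\langle\theta,\Delta_\lambda\rangle_S=(-1)^K$ if $(\mathrm{odd}_0,\mathrm{odd}_1)(\lambda)=(f_0,f_1)$, and $0$ otherwise; $\langle\theta^*,\Delta_\lambda\rangle_S=(-1)^K$ if $(\mathrm{odd}_1,\mathrm{odd}_0)(\lambda)=(f_0,f_1)$, and $0$ otherwise.

*Proof.* As $r/2$ is even, $-1=\zeta^{r/2}$ has even color. So $S\le W_2$, and $\varepsilon=1$ on elements of the $B$-factors that lie in $E$. Only even cycles $m=2M$ contribute there, with exponent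
$$-\tfrac1{2M}\cdot\tfrac12\big(2P_M(0)\pm2P_M(r/2)\big)=-\tfrac1M\sum_ip_M(x_i)$$
over even $i<r/2$ (sign $+$, character $\mathrm{sgn}$) or odd $i<r/2$ (sign $-$, character $\mathrm{sgn}\cdot\delta$). This gives $\prod_i\sum_F(-1)^Fe_F(x_i)$, the total degree being half the block size. Multiply by Lemma 11.5 and use (4): for $\theta$, the coefficient of $s_\mu$ is $(-1)^{\mathrm{odd}(\mu)}=(-1)^K$ when $2\,\mathrm{odd}_j(\mu)=f_j$ for $j=0,1$, and $0$ otherwise. Since $r/2$ is even, $i$ and $i+r/2$ have the same parity, so $\mathrm{odd}_j(\lambda)=2\,\mathrm{odd}_j(\mu)$. For $\theta^*$ interchange the parities. $\square$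

**Lemma 12.2.** Let $a\ge2$ and let $\lambda$ be split. Then $\langle\tilde\eta_\kappa,\Delta_\lambda\rangle_{S'}=\kappa^K(-1)^{F_1}$, where $F_1=F_1(\lambda)=\frac12\mathrm{odd}_1(\lambda)\equiv\sum_{i\text{ odd},\,i<r/2}|\lambda^i|\pmod2$.

*Proof.* $\delta(U')=\{\pm1\}$ and $-1$ has even color, so $\mathrm{sgn}_2(U')=1$. Hence $S'\le W_2$, and $F=\tilde\eta_\kappa\Phi$ is invariant under conjugation by $U'^m$. For the elements $\mathrm{diag}(t,-t^{-1})s$ we have $\tau_1=\tau$ and $\tau_1+\tau_2=r/2$. By Lemma 11.4, for $m=2M$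
$$\mathrm{avg}_m=\tfrac1{2r}\Big[4\cdot\tfrac r2\sum_{i<r/2} p_M(x_i)^2+\kappa\sum_\tau(-1)^\tau2P_m(r/2)\Big]=\sum_{i<r/2}p_M(x_i)^2,$$
and for $m$ odd $\mathrm{avg}_m=\frac1{2r}\sum_\tau\kappa(-1)^\tau(-1)^\tau2P_m(r/2)=\kappa\sum_{i<r/2}(-1)^ip_m(x_i)$. Here $\kappa=\pm1$. Apply (5) with $p_m\mapsto(\kappa(-1)^i)^mp_m$ in the alphabet $x_i$; this substitution fixes $p_m^2$. The generating function is $\prod_{i<r/2}\sum_\alpha(\kappa(-1)^i)^{|\alpha|}s_\alpha(x_i)$, and the coefficient of $s_\mu$ is as claimed. The congruence follows from $F_1=\mathrm{odd}_1(\mu)$ and $\mathrm{odd}(\alpha)\equiv|\alpha|$. $\square$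

**Lemma 12.3.** Let $Z$ be a group of scalars in $\Gamma$, $S_1\le\Gamma$, and $\varphi$ a linear character of $S_1Z$ with $\varphi|_{S_1}=\theta_1$ and $\varphi|_Z=\xi$. Then $\mathrm{Ind}_{S_1Z}^W\varphi$ is the part of $\mathrm{Ind}_{S_1}^W\theta_1$ on which $Z$ acts by $\xi$. For split $\lambda$, $\langle\varphi,\Delta_\lambda\rangle_{S_1Z}$ equals $\langle\theta_1,\Delta_\lambda\rangle_{S_1}$ if $Z$ acts on $\chi^\lambda$ by $\xi$, and is $0$ otherwise.

*Proof.* $\mathrm{Ind}_{S_1}^{S_1Z}\theta_1$ is the sum of all extensions of $\theta_1$ to $S_1Z$, and these are distinguished by their restrictions to the central subgroup $Z$, which acts by that restriction on the representation induced to $W$. For the second claim, let $Z$ act on $\chi^\lambda$ by $\xi'$. Then $\varphi(xc)\overline{\Delta_\lambda(xc)}=\theta_1(x)\overline{\Delta_\lambda(x)}\cdot\xi(c)\overline{\xi'(c)}$ for $x\in S_1$, $c\in Z$; average over $x$ and $c$. $\square$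

A scalar $c$ fixes $\omega$ only if $c^2=1$, so stabilizers in $W$ meet groups of scalars in subgroups of $\{\pm1\}$. The values at $-I$ are
$$\theta(-I)=(-1)^{f_1},\qquad\theta^*(-I)=(-1)^{f_0},\qquad\tilde\eta_\kappa(-I)=(-1)^{(r/2)K}.\tag{13}$$

**Lemma 12.4.** If $q\mid w(\lambda)$, then $\mathrm{odd}_0(\lambda)$ and $\mathrm{odd}_1(\lambda)$ are even. The orbit $O(f_0,f_1,k)$ meets $\Gamma$ iff $f_1$ is even, and then $f_0$ is even too.

*Proof.* As $q$ is even, $w(\lambda)$ is even, so $\sum_{i\text{ odd}}|\lambda^i|\equiv\mathrm{odd}_1(\lambda)$ is even; and $\mathrm{odd}_0+\mathrm{odd}_1\equiv n$ is even. The values of $\delta$ on $O(f_0,f_1,k)$ are all $\zeta^{f_1+2j}$, and $\mu_{r/p}$ consists of powers of $\zeta^p$ with $p$ even, among them $1$. $\square$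

This lemma holds for every $a\ge1$. The proof now divides: Case I ($a\ge2$, $b<a$, $c<a$), Case II ($a\ge2$, $\max(b,c)=a$), Case III ($a=1$). In each case we show that every nonsplit irreducible of $G=G(r,p,q,n)$ occurs once, and that for every split $\lambda$ with $q\mid w(\lambda)$ the total $m_++m_-$ is $2$ and the total difference is $0$; then $m_+=m_-=1$.

## 13. Case I: $a\ge2$, $b<a$, $c<a$

Here $r/p$ and $r/q$ are even. So $-1\in\mu_{r/p}$, and all stabilizers in $W$, being conjugates of $S$ or $S'$, lie in $\Gamma$. The group $C_q$ consists of squares in $\mu_r$, so it preserves each $O(f_0,f_1,k)$.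

**Step 1: base points inside $\Gamma$.** For even $f_0,f_1$ let $y_1=\mathrm{diag}(\zeta^{-f_1/2},1,\dots,1)$ and $\omega_1=y_1*\omega_{f_0,f_1,k}$. Then $\delta(\omega_1)=1$, so $\omega_1\in\Gamma$, and $\mathrm{sgn}_2(y_1)=(-1)^{f_1/2}$. Let $S_1,\theta_1$ be the $y_1$-conjugates of $S,\theta$. For split $\lambda$ with $(\mathrm{odd}_0,\mathrm{odd}_1)(\lambda)=(f_0,f_1)$ we have $f_1=2F_1$, so Lemmas 10.1 and 12.1 give
$$\langle\theta_1,\Delta_\lambda\rangle_{S_1}=(-1)^{K+F_1},\tag{14}$$
and $0$ for the other split $\lambda$. Also $\omega_J\in\Gamma$, since $\delta(\omega_J)=(-1)^K=\pm1$.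

**Step 2: $\Gamma$-orbits.** Let $\omega_*$ be $\omega_1$ or $\omega_J$, with stabilizer $S_*\subseteq\Gamma$. Since $\delta(\omega_*)=\pm1\in\mu_{r/p}$, we have $g*\omega_*\in\Gamma$ iff $\delta(g)^2\in\mu_{r/p}$ iff $g\in\Gamma^+:=G(r,p/2,n)$. As $[\Gamma^+:\Gamma]=2$ and $S_*\subseteq\Gamma$, the set $(W*\omega_*)\cap\Gamma$ is exactly two $\Gamma$-orbits, of $\omega_*$ and $z*\omega_*$ with $z\in\Gamma^+\setminus\Gamma$. Here $\delta(z)$ is an odd power of $\zeta^{p/2}$, so $\mathrm{sgn}_2(z)=-1$ if $p=2$, and $+1$ if $4\mid p$.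

**Step 3: the effect of $C_q$.** Let $h$ be the scalar $\zeta^{r/2q}$. Then $h^2$ generates $C_q$, and $h^2\omega=h*\omega$. Since $\delta(h)=\zeta^{rn/2q}=\zeta^{(p/2)(rn/pq)}$, we have $h\in\Gamma^+$, and $h\in\Gamma$ iff $rn/pq$ is even.

**Step 4: the subcase $rn/pq$ odd.** Then $b+c=a+v_2(n)$, where $2^{v_2(n)}=n_2$. If $4\mid n$ then $b=c=1$, which is impossible as $a+v_2(n)\ge4$. So $K$ is odd and $b+c=a+1$; since $b,c<a$, we get $b,c\ge2$. Now $h\in\Gamma^+\setminus\Gamma$, so multiplication by $h^2$ interchanges the two $\Gamma$-orbits: there is one $G$-orbit for each $(f_0,f_1,k)$, and one antisymmetric $G$-orbit. If $g\in\Gamma$ and $g*\omega_*=h^{2j}\omega_*=h^j*\omega_*$, then $h^{-j}g\in S_*\subseteq\Gamma$, so $j$ is even and $h^j\in C_q$. Hence the stabilizer is $S_*C_q$.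

Take $\kappa=1$, allowed as $r/2$ is even, and extend $\theta_1$ and $\tilde\eta_1$ trivially to $C_q$; this is possible since both are $1$ on $-I$ by (13). By Lemmas 7.1, 9.2, 12.3 and 10.1, each nonsplit $\psi_\lambda$ with $q\mid w(\lambda)$ occurs exactly once, from the symmetric orbit with $(f_0,f_1)=(\mathrm{odd}_0,\mathrm{odd}_1)(\lambda)$. For split $\lambda$ with $q\mid w(\lambda)$, $m_++m_-$ is $1$ from the symmetric orbits and $1$ from the antisymmetric one. The differences are $(-1)^{K+F_1}=-(-1)^{F_1}$ and, by Lemma 12.2, $(-1)^{F_1}$. They cancel. This is a GIM.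

**Step 5: the subcase $rn/pq$ even.** Now $h\in\Gamma$, both $\Gamma$-orbits are $C_q$-stable, and there are two $G$-orbits, of $\omega_*$ and $z*\omega_*$. As $g*\omega_*=h^j*\omega_*$ iff $g\in h^jS_*$, the stabilizer of $C_q\omega_*$ is $S_*\langle h\rangle$. Let $\theta_1^{(j)}$ extend $\theta_1$ by $h\mapsto(-1)^j$. This is consistent, as $-1=h^q$ with $q$ even and $\theta_1(-I)=1$, and it is trivial on $C_q$. Define $\tilde\eta_1^{(j)}$ for $\kappa=1$ in the same way. If $q\mid w(\lambda)$, then $h$ acts on $\chi^\lambda$ by $\zeta^{(r/2q)w(\lambda)}=(-1)^{w(\lambda)/q}$, where the parity of $w(\lambda)/q$ is well defined since $r/q$ is even. If $q\nmid w(\lambda)$, then $h^2$ acts nontrivially.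

Fix $j\in\{0,1\}$. For all $(f_0,f_1,k)$ use $\theta_1^{(j)}$ at $\omega_1$ and the $z$-conjugate of $\theta_1^{(1-j)}$ at $z*\omega_1$; use $\tilde\eta_1^{(0)}$ at $\omega_J$ and the $z$-conjugate of $\tilde\eta_1^{(1)}$ at $z*\omega_J$. The two extensions together give the whole part on which $C_q$ acts trivially, so as in Step 4 each nonsplit $\psi_\lambda$ occurs once, and each split $\lambda$ gets $m_++m_-=1$ from the symmetric and $1$ from the antisymmetric orbits. A split $\lambda$ is seen at $\omega_1$ if $w(\lambda)/q\equiv j$, and at $z*\omega_1$ otherwise, where its difference carries the extra factor $\mathrm{sgn}_2(z)$; similarly for $\omega_J$ with $0$ in place of $j$. So the differences are as follows.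

- If $4\mid p$, then $\mathrm{sgn}_2(z)=1$, and $K$ is odd because $\gcd(p,n)=2$. Symmetric: $(-1)^{K+F_1}=-(-1)^{F_1}$. Antisymmetric: $(-1)^{F_1}$.
- If $p=2$, then $\mathrm{sgn}_2(z)=-1$. Symmetric: $(-1)^{K+F_1+j+w(\lambda)/q}$. Antisymmetric: $(-1)^{F_1+w(\lambda)/q}$. Choose $j\equiv K+1\pmod2$.

In both cases they cancel. This is a GIM. In Example 10.2 we have $p=2$ and $K=1$, so the choice is $j=0$; with $j=1$ the two differences were equal.

## 14. Case II: $a\ge2$ and $\max(b,c)=a$

Since $\max(b,c)\ge2$, $K$ is odd, and $b+c\le a+1$ gives $\{b,c\}=\{1,a\}$.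

**Step 1: the two possibilities give the same group.** Let $\Gamma=G(r,2,n)$, $C=C_{2^a}$ and $\Gamma'=G(r,2^a,n)=\{\delta\in\mu_{r'}\}$. Since $\{c^n:c\in C\}=\mu_{2^{a-1}}$ and $\mu_{r/2}=\mu_{2^{a-1}}\mu_{r'}$, we have $\Gamma=\Gamma'C$. Also $\Gamma'\cap C=\{c\in C:c^n=1\}=\{\pm1\}$, because $c^n$ has $2$-power order and $n=2K$ with $K$ odd. So $G(r,2,2^a,n)=\Gamma/C\cong\Gamma'/C_2=G(r,2^a,2,n)$, compatibly with bar. Hence let $p=2$, $q=2^a$, $\Gamma=W_2$.

**Step 2: $\Gamma$-orbits, and a nonsquare generator of $C_q$.** As $a\ge2$, $-1\in\mu_{r/2}$, and all stabilizers in $W$ lie in $\Gamma$. For $f_1$ even, $O(f_0,f_1,k)\subset\Gamma$ is two $\Gamma$-orbits, of $\omega=\omega_{f_0,f_1,k}$ and of $z*\omega$, with $z\in W\setminus W_2$. Let $s_0=\zeta^{r'}$. It generates $C_q$, lies in $\Gamma$, and is a nonsquare in $\mu_r$. So $s_0O(f_0,f_1,k)=O(f_1,f_0,k)$, and $s_0^2\omega'=s_0*\omega'$ for every $\omega'$. The key fact is: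
$$\text{if }g*\omega'=s_0^j\omega'\text{ with }j\text{ odd, then }g\notin\Gamma.\tag{15}$$
Indeed $\delta(g)^2=s_0^{jn}$, so $\delta(g)=\pm s_0^{jK}=\pm\zeta^{r'jK}$, which is an odd power of $\zeta$ since $r',j,K$ are odd and $-1=\zeta^{r/2}$ with $r/2$ even.

**Step 3: $G$-orbits and stabilizers.**

- $f_0\ne f_1$: $s_0$ interchanges $O(f_0,f_1,k)$ and $O(f_1,f_0,k)$, and $s_0^2$ preserves every $\Gamma$-orbit. So for each unordered pair there are two $G$-orbits, of $\omega$ and $z*\omega$. If $g*\omega=s_0^j\omega$ then $j=2i$ is even and $g\in s_0^iS$, so the stabilizer of $C_q\omega$ is $SC_q$.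
- $f_0=f_1$: $s_0\omega=g*\omega$ for some $g\in W$, and $g\notin\Gamma$ by (15). So $s_0$ interchanges the two $\Gamma$-orbits; there is one $G$-orbit, with stabilizer $SC_q$, again by (15).
- Antisymmetric: $\delta(\omega_J)=-1$ has even color, so $\omega_J$, and with it its whole $W$-orbit, lies in $\Gamma$. There are two $\Gamma$-orbits, interchanged by $s_0$ by (15); so one $G$-orbit, with stabilizer $S'C_q$.

**Step 4: choose characters.** All characters are extended trivially to $C_q$; by (13), with $f_0,f_1$ and $r/2$ even, all are $1$ on $-I$. For $f_0=f_1$ use $\theta$. For $f_0\ne f_1$ use $\theta$ at $\omega_{f_0,f_1,k}$ and the $z$-conjugate of $\theta^*$ at $z*\omega_{f_0,f_1,k}$; if $(f_0+f_1)/2$ is odd, name the two numbers so that $f_1/2\equiv r/4\pmod2$. At $\omega_J$ use $\tilde\eta_\kappa$ with $\kappa=(-1)^{r/4}$.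

**Step 5: verify.** By Lemmas 7.1 and 12.3, each $\lambda$ with $q\mid w(\lambda)$ is counted exactly once by the symmetric orbits: types $(f_0,f_1)$ by $\theta$, types $(f_1,f_0)$ by $\theta^*$. By Lemma 9.2 exactly the split ones are counted once more. Let $\lambda$ be split with $q\mid w(\lambda)$ and put $F_i=\frac12\mathrm{odd}_i(\lambda)$. Then $F_0+F_1=\mathrm{odd}(\mu)\equiv K$ is odd, so $\mathrm{odd}_0(\lambda)\ne\mathrm{odd}_1(\lambda)$. Also
$$w(\lambda)=\sum_{i<r/2}\Big(2i+\frac r2\Big)|\lambda^i|\equiv2F_1+\frac r2K\pmod4,$$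
and $4\mid q$, so $F_1\equiv\frac r4K\equiv\frac r4\pmod2$. Hence $(\mathrm{odd}_0,\mathrm{odd}_1)(\lambda)=(f_0,f_1)$ in our naming, $\lambda$ is counted at $\omega_{f_0,f_1,k}$ itself, and its difference there is $(-1)^K=-1$ by Lemma 12.1. The antisymmetric difference is $\kappa^K(-1)^{F_1}=(-1)^{r/4}(-1)^{r/4}=+1$ by Lemma 12.2. They cancel. This is a GIM.

## 15. Case III: $a=1$

Now $p=q=2$ and $r=2r'$ with $r'$ odd. We have $\Gamma=W_2=\{\delta\in\mu_{r'}\}$ and $C_q=\{\pm I\}$. Here $-1=\zeta^{r'}$ is a nonsquare of odd color, the squares in $\mu_r$ form $\mu_{r'}$, and $\mathrm{sgn}_2(y)=\delta(y)$ whenever $\delta(y)=\pm1$. Stabilizers no longer lie in $\Gamma$, and Lemmas 12.1 and 12.2 are not available.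

Shifting by $r/p=r'$ interchanges parities of indices. Let $|\lambda|_1=\sum_{i\text{ odd}}|\lambda^i|$; irreducibles of $G$ have $|\lambda|_1$ even. For split $\lambda$, exactly one of $i,i+r'$ is even, so $\mathrm{odd}_0(\lambda)=\mathrm{odd}_1(\lambda)=\mathrm{odd}(\mu)$ and $|\lambda|_1=K$. In particular, if $K$ is odd no split $\lambda$ occurs in $G$.

Use $\omega=I_{f_0}\oplus(-I_{f_1})\oplus s^{\oplus k}$ with $f_0,f_1$ even; its stabilizer is $S$, $\delta(\omega)=1$, and $O(f_0,f_1,k)\subset\Gamma$. If $f_0+f_1>0$, then $\delta(S)=\{\pm1\}$, so $\Gamma S=W$, $O(f_0,f_1,k)$ is one $\Gamma$-orbit, and $[S:S\cap\Gamma]=2$. Also $-O(f_0,f_1,k)=O(f_1,f_0,k)$. All characters used below are $1$ on $-I$, by (13) and since $-I\in U\wr S_K$ when $f_0=f_1=0$.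

**Step 1: $f_0\ne f_1$.** There is one $G$-orbit per unordered pair, with stabilizer $S\cap\Gamma$, since $-\omega$ lies in a different $W$-orbit. As $\Gamma S=W$, Mackey's formula gives $\mathrm{Ind}_{S\cap\Gamma}^\Gamma\theta=\mathrm{Res}_\Gamma\mathrm{Ind}_S^W\theta$, the sum of $\mathrm{Res}_\Gamma\chi^\lambda$ over $(\mathrm{odd}_0,\mathrm{odd}_1)(\lambda)=(f_0,f_1)$. All these $\lambda$ are nonsplit, and $\lambda[r']$ has the reversed pair. So this is the sum of all $\psi_\lambda$ with $\{\mathrm{odd}_0,\mathrm{odd}_1\}(\lambda)=\{f_0,f_1\}$, once each.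

**Step 2: $f_0=f_1=f'>0$.** The aim is to show that each nonsplit label of type $(f',f')$ is seen once, and one half of each split one. Since $-\omega\in O(f',f',k)$ lies in the same $\Gamma$-orbit, there is one $G$-orbit. Choose $w\in\Gamma$ with $w*\omega=-\omega$; the stabilizer of $\{\pm\omega\}$ is $\hat S=(S\cap\Gamma)\cup w(S\cap\Gamma)$. The element $w$ normalizes $S$, because $wSw^{-1}$ is the stabilizer of $-\omega$, which is $S$. It maps fixed points of the pattern with square entry in $\omega$ to those with square entry in $-\omega$. As $-1$ is a nonsquare, $w$ interchanges the two diagonal blocks, and it permutes the $2$-cycle blocks. Since $\mathrm{sgn}$ and $\delta$ are invariant under conjugation and $\delta(U)=1$,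
$$\theta(w^{-1}xw)=\theta^*(x)=\theta(x)\delta(x)\qquad(x\in S).\tag{16}$$
Hence $\theta|_{S\cap\Gamma}$ is $w$-invariant, and it extends to $\hat S$, as the quotient has order $2$. Let $\hat\theta$ be an extension, $\mathrm{sg}$ the sign character of $\hat S/(S\cap\Gamma)$, and $X=\mathrm{Ind}_{\hat S}^\Gamma\hat\theta$.

Let $y\in S\setminus\Gamma$. Then $ywy^{-1}=w\cdot(w^{-1}ywy^{-1})$ with $w^{-1}ywy^{-1}\in S\cap\Gamma$, and by (16) $\theta(w^{-1}yw)\theta(y)^{-1}=\delta(y)=-1$. Also $\theta(yxy^{-1})=\theta(x)$ on $S\cap\Gamma$. So conjugation by $y$ maps $\hat\theta$ to $\hat\theta\,\mathrm{sg}$, and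
$$X+X^y=\mathrm{Ind}_{S\cap\Gamma}^\Gamma\theta=\mathrm{Res}_\Gamma\mathrm{Ind}_S^W\theta=\sum_{(\mathrm{odd}_0,\mathrm{odd}_1)(\lambda)=(f',f')}\mathrm{Res}_\Gamma\chi^\lambda.\tag{17}$$
Nonsplit $\psi_\lambda$ of this type occur here twice, from $\lambda$ and $\lambda[r']$, and are $y$-invariant since they extend to $W$; so they occur in $X$ once. Split $\psi^\pm_\lambda$ occur here once each and are interchanged by $y\notin W_2$; so $X$ contains exactly one of $\psi^+_\lambda,\psi^-_\lambda$. Replacing $\hat\theta$ by $\hat\theta\,\mathrm{sg}$ replaces $X$ by $X^y$, and so exchanges all these choices simultaneously.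

**Step 3: $f_0=f_1=0$, and the end of the case $K$ odd.** Now $S=U\wr S_K\subset\Gamma$ and $\theta=1$. There are two $\Gamma$-orbits, of $\omega=s^{\oplus K}$ and $z*\omega$, with $z\in W\setminus\Gamma$. Let $d_1=\mathrm{diag}(-1,1)$ and $d=d_1^{\oplus K}$. Then $d_1sd_1=-s$, $d*\omega=-\omega$, and $\delta(d)=(-1)^K$.

Let $K$ be odd. The elements taking $\omega$ to $-\omega$ form $dS$, which is disjoint from $\Gamma$. So the two $\Gamma$-orbits are fused: one $G$-orbit, with stabilizer $S$. By Lemmas 7.1 and 10.1, $\mathrm{Ind}_S^\Gamma1$ contains each $\psi_\lambda$ with $\mathrm{odd}_0(\lambda)=\mathrm{odd}_1(\lambda)=0$ once; split $\lambda$ of this kind do not exist, as $\mathrm{odd}(\mu)\equiv K$ is odd. Antisymmetric matrices have $\delta\in(-1)^K\mu_{r'}=-\mu_{r'}$, so none lies in $\Gamma$. Together with Steps 1 and 2 and Lemma 12.4, this is a GIM.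

From now on $K$ is even, so $d\in\Gamma$. We need the block cycles of matrices of the form $dx$.

**Step 4: block cycles twisted by $d_1$.** Consider $\mathrm{cyc}(d_1,\dots,d_1,d_1u)$ with $m$ blocks; $d_1$ contributes color $r'$ on first coordinates and $0$ on second coordinates.

If $u=\mathrm{diag}(t_1,t_2)$, there are two cycles of length $m$, with colors $r',\dots,r',r'+\tau_1$ (total $mr'+\tau_1$) and $0,\dots,0,\tau_2$. If $u=\mathrm{diag}(t_1,t_2)s$, then $d_1u$ sends $e_1\mapsto t_2e_2$, $e_2\mapsto-t_1e_1$, and there is one cycle of length $2m$, with colors $r'$ at positions $1,\dots,m-1$; $\tau_2$ at position $m$; $0$ at positions $m+1,\dots,2m-1$; $\tau_1+r'$ at position $2m$; total $mr'+\tau_1+\tau_2$. Consequently: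

- $m$ even, $u$ diagonal: the odd positions sum to $\frac m2r'$ and to $0$, and $mr'\equiv0$. So $\Phi=(-1)^{m/2}4P_{m/2}(\tau_1)P_{m/2}(\tau_2)$ if $\tau_1,\tau_2$ are even, else $0$.
- $m$ even, $u=\mathrm{diag}(t_1,t_2)s$: the even positions sum to $\frac m2r'+\tau_1+\tau_2$. So $\Phi=(-1)^{m/2}2P_m(\tau_1+\tau_2)$ if $\tau_1+\tau_2$ is even, else $0$.
- $m$ odd, $u$ diagonal: $\Phi=0$.
- $m$ odd, $u=\mathrm{diag}(t_1,t_2)s$: $\Phi=0$ unless $\tau_1+\tau_2$ is odd. If $\tau_1+\tau_2\equiv r'\pmod r$, the total color is $(m+1)r'\equiv0$, and the odd positions sum to $\frac{m-1}2r'+\tau_2$ with $\tau_2\equiv\tau_1+1\pmod2$. So $\Phi=(-1)^{(m+1)/2+\tau_1}2P_m(0)$.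

Both $U$ and $U'$ are normalized by $d_1$, since $d_1$ commutes with diagonal matrices and $d_1sd_1=-s$. Put $\tau(v)=d_1^{-1}vd_1$. Conjugating a block cycle with maps $d_1u_j$ by $(v_1,\dots,v_m)$ gives maps $v_{j+1}d_1u_jv_j^{-1}=d_1\,\tau(v_{j+1})u_jv_j^{-1}$. So (7) is available whenever the summand is unchanged by this.

**Step 5: $f_0=f_1=0$ with $K$ even; characters and count.** The set $dS$ lies in $\Gamma$, so there are two $G$-orbits, with stabilizers $\hat S=S\langle d\rangle$ and $z\hat Sz^{-1}$. For $\epsilon=\pm1$ let $\varphi_\epsilon$ be the character of $\hat S$ with $\varphi_\epsilon|_S=1$ and $\varphi_\epsilon(d)=\epsilon$. By (2), $\mathrm{ch}(\mathrm{Ind}_{\hat S}^W\varphi_+-\mathrm{Ind}_{\hat S}^W\varphi_-)=|S|^{-1}\sum_{x\in S}\Psi(dx)$. Since $\Psi$ is conjugation invariant, (7) applies with $u\in U$, so $\tau_1=\tau$, $\tau_2=-\tau$. For $m$ even the colors are as in (8), and $\mathrm{avg}_m=\frac12\sum_i(p_m(x_i)^2+p_{2m}(x_i))$. For $m$ odd, $mr'\equiv r'$, and with $\zeta^{-ir'}=(-1)^i$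
$$\mathrm{avg}_m=\tfrac1{2r}\Big[\sum_\tau p_m(\tau+r')p_m(-\tau)+r\,p_{2m}(r')\Big]=\tfrac12\sum_i(-1)^i\big(p_m(x_i)^2+p_{2m}(x_i)\big).$$
So the generating function is $\prod_i\mathcal H(x_i)$ with $p_m\mapsto(\sqrt{-1})^mp_m$ in the alphabets with $i$ odd. By (3) the difference is $\sum(-1)^{|\lambda|_1/2}s_\lambda$ over the $\lambda$ with all parts even, while $\mathrm{Ind}_{\hat S}^W\varphi_++\mathrm{Ind}_{\hat S}^W\varphi_-=\mathrm{Ind}_S^W1$ is the sum of these $\chi^\lambda$. Hence $\mathrm{Ind}_{\hat S}^W\varphi_\epsilon$ is the sum over those with $(-1)^{|\lambda|_1/2}=\epsilon$. This condition is shift invariant, as $|\lambda[r']|_1=n-|\lambda|_1$ and $4\mid n$. Put $\varphi_+$ on one orbit and $\varphi_-$ on the other, conjugated by $z$ at $z*\omega$. Then every nonsplit $\psi_\lambda$ with $\mathrm{odd}_0=\mathrm{odd}_1=0$ occurs once, and for split such $\lambda$, $m_++m_-=1$, coming from $\epsilon=(-1)^{K/2}$, since $|\lambda|_1=K$.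

**Step 6: antisymmetric matrices with $K$ even; character and count.** Now $\delta(\omega_J)=1$, so all antisymmetric matrices lie in $\Gamma$. As $\delta(S')=\{\pm1\}$, $\Gamma S'=W$; there is one $\Gamma$-orbit and one $G$-orbit, and since $d_1Jd_1=-J$ the stabilizer is $\hat S'=(S'\cap\Gamma)\cup d(S'\cap\Gamma)$. Take $\kappa=-\sqrt{-1}$, allowed since $(-1)^{r/2}=-1$; $\tilde\eta_\kappa(-I)=(-1)^{r'K}=1$. Since $d_1\,\mathrm{diag}(t,-t^{-1})s\,d_1=\mathrm{diag}(-t,t^{-1})s$ and $-1$ has odd color, $\eta_\kappa(d_1ud_1)=\eta_\kappa(u)\delta(u)$ on $U'$. Hence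
$$\tilde\eta_\kappa(dxd)=\tilde\eta_\kappa(x)\delta(x)\qquad(x\in S').\tag{18}$$
Thus $\tilde\eta_\kappa|_{S'\cap\Gamma}$ is $d$-invariant. As $d^2=1$, there is an extension $\hat\eta$ to $\hat S'$ with $\hat\eta(d)=1$. Put $X'=\mathrm{Ind}_{\hat S'}^\Gamma\hat\eta$. For $y\in S'\setminus\Gamma$, $ydy^{-1}=d\cdot(d^{-1}ydy^{-1})$, and by (18) $\tilde\eta_\kappa(d^{-1}yd)\tilde\eta_\kappa(y)^{-1}=\delta(y)=-1$. So conjugation by $y$ maps $\hat\eta$ to $\hat\eta$ times the sign character of $\hat S'/(S'\cap\Gamma)$, and by Lemma 9.2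
$$X'+X'^y=\mathrm{Ind}_{S'\cap\Gamma}^\Gamma\tilde\eta_\kappa=\mathrm{Res}_\Gamma\mathrm{Ind}_{S'}^W\tilde\eta_\kappa=\sum_{\lambda\text{ split}}(\psi_\lambda^++\psi_\lambda^-).$$
As $y$ interchanges $\psi_\lambda^\pm$, $X'$ contains exactly one of $\psi_\lambda^\pm$ for every split $\lambda$, and nothing else.

So far every nonsplit irreducible of $G$ occurs once. Every split $\lambda$, for which $\mathrm{odd}(\mu)\equiv K$ is even, gets $m_++m_-=2$: once from Step 2 with $f'=\mathrm{odd}(\mu)$, or from Step 5 if $\mathrm{odd}(\mu)=0$, and once from Step 6. In each of these orbits we know that one half is taken, but not which. It remains to make the differences cancel.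

**Step 7: the differences in Step 2.** Take $w=\sigma\oplus d_1^{\oplus k}$, where $\sigma$ is the permutation matrix swapping the two diagonal blocks. Here $k=K-f'$ is even, so $w\in\Gamma$; also $w*\omega=-\omega$ and $w^2=1$. Choose first $\hat\theta(w)=1$. By (17), $\psi^\pm_\lambda$ occur equally often in $\mathrm{Ind}_{S\cap\Gamma}^\Gamma\theta$, so $\langle\theta,\Delta_\lambda\rangle_{S\cap\Gamma}=0$ and only the coset $w(S\cap\Gamma)$ contributes. As $|\hat S|=|S|$, Lemma 11.3 gives
$$\sum_\lambda\langle\hat\theta,\Delta_\lambda\rangle_{\hat S}\,s_\mu=|S|^{-1}\sum_{x\in S}\theta(x)\Phi(wx),$$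
the terms with $x\notin\Gamma$ being $0$. Let $x=(c_0,c_1,u)$.

On the first $2f'$ coordinates $wx$ is $\sigma(c_0,c_1)=(c_1,c_0)\sigma$. As in Step 3 of the proof of Lemma 11.3, its cycles are those of $c_1c_0$ with doubled length and the same color. The colors are $0$ or $r'$, and $r'$ is odd, so this part is in $E$ iff all cycles of $c_1c_0$ have color $0$. Then by (12) $\varepsilon=\delta(c_0)^{r/2}=\delta(c_0)$, and $\delta(c_0)\delta(c_1)=1$. So
$$\theta\,\varepsilon=\mathrm{sgn}(|c_0|)\,\mathrm{sgn}(|c_1|)\,\delta(c_1)\delta(c_0)=\mathrm{sgn}(|c_1c_0|).$$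
Each $g\in B_{f'}$ is $c_1c_0$ for $|B_{f'}|$ pairs, so this part contributes $|B_{f'}|^{-1}\sum_g\mathrm{sgn}(|g|)\prod2P_m(0)$ over the $g\in B_{f'}$ with all colors $0$, the product being over the cycles of $g$, of lengths $m$. Half of the choices of signs on a cycle give color $0$, so by (6) this is the degree-$f'$ part of $\exp\sum_m\frac{(-1)^{m-1}}mP_m(0)=\prod_{i<r'}\sum_fe_f(x_i)$.

On the remaining $2k$ coordinates we have block maps $d_1u_j$ with $u_j\in U$; since $\delta(U)=1$, $\Phi$ is unchanged by the conjugations of Step 4, and (7) applies with $\tau_1+\tau_2=0$. By Step 4, $\mathrm{avg}_m=0$ for $m$ odd, and $\mathrm{avg}_{2M}=(-1)^M\sum_{i<r'}(p_M(x_i)^2+p_{2M}(x_i))$. So the generating function is $\prod_{i<r'}\mathcal H(x_i)$ with $p_m\mapsto(\sqrt{-1})^mp_m$, and the contribution is $(\sqrt{-1})^k=(-1)^{k/2}$ times the degree-$k$ part of $\prod_{i<r'}\mathcal H(x_i)$. By (4),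
$$\langle\hat\theta,\Delta_\lambda\rangle_{\hat S}=(-1)^{(K-f')/2}\quad\text{for all split }\lambda\text{ with }\mathrm{odd}(\mu)=f',\tag{19}$$
and $0$ for other split $\lambda$. The sign depends only on $f'$. This is what we need, because the only freedom at this orbit is one sign for all its split labels together.

**Step 8: the differences in Step 5.** By Lemma 11.5, $\langle1,\Delta_\lambda\rangle_S$ is $1$ if $\mathrm{odd}(\mu)=0$, and $0$ otherwise. By the computation of Step 7 with $f'=0$, $k=K$, the coefficient of such $s_\mu$ in $|S|^{-1}\sum_{x\in S}\Phi(dx)$ is $(-1)^{K/2}$, and the other coefficients are $0$. So $\langle\varphi_\epsilon,\Delta_\lambda\rangle_{\hat S}=\frac12\big(1+\epsilon(-1)^{K/2}\big)$ for $\mathrm{odd}(\mu)=0$, which is $1$ for $\epsilon=(-1)^{K/2}$ and $0$ otherwise. If $\varphi_{(-1)^{K/2}}$ is placed, conjugated by $z$, at $z*\omega$, the difference is $-1$, as $\mathrm{sgn}_2(z)=-1$.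

**Step 9: the differences in Step 6.** As in Step 7, $\langle\tilde\eta_\kappa,\Delta_\lambda\rangle_{S'\cap\Gamma}=0$ and $|\hat S'|=|S'|$, so $\sum_\lambda\langle\hat\eta,\Delta_\lambda\rangle_{\hat S'}\,s_\mu=|S'|^{-1}\sum_{x\in S'}\tilde\eta_\kappa(x)\Phi(dx)$, where terms with $x\notin\Gamma$ vanish. The summand is a product over block cycles with maps $d_1u_j$, $u_j\in U'$. Under the conjugation of Step 4 by $(v_j)\in U'^m$, the product $\prod\eta_\kappa(u_j)$ is multiplied by $\prod\eta_\kappa(d_1^{-1}v_{j+1}d_1)\eta_\kappa(v_j)^{-1}=\prod\delta(v_j)$, and $\Phi$ by $\prod\mathrm{sgn}_2(v_j)=\prod\delta(v_j)$. So the summand is invariant, and by (7) $\mathrm{avg}_m=\frac1{2r}\sum_{u\in U'}\eta_\kappa(u)\Phi(\mathrm{cyc}(d_1,\dots,d_1,d_1u))$. For $u=\mathrm{diag}(t,-t^{-1})s$ we have $\tau_1=\tau$ and $\tau_1+\tau_2=r'$, which is odd. By Step 4, for $m=2M$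
$$\mathrm{avg}_m=\tfrac1{2r}(-1)^M4\cdot\tfrac r2\sum_{i<r'}p_M(x_i)^2=(-1)^M\sum_{i<r'}p_M(x_i)^2,$$
and for $m$ odd
$$\mathrm{avg}_m=\tfrac1{2r}\sum_\tau\kappa(-1)^\tau(-1)^{(m+1)/2+\tau}2P_m(0)=\kappa(-1)^{(m+1)/2}\sum_{i<r'}p_m(x_i)=(\sqrt{-1})^m\sum_{i<r'}p_m(x_i),$$
as $\kappa=-\sqrt{-1}$. So the generating function is (5) with $p_m\mapsto(\sqrt{-1})^mp_m$ in each alphabet $x_i$, $i<r'$, and
$$\langle\hat\eta,\Delta_\lambda\rangle_{\hat S'}=(\sqrt{-1})^K=(-1)^{K/2}\quad\text{for all split }\lambda.\tag{20}$$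

**Step 10: cancel.** For each $f'>0$ choose $\hat\theta$ or $\hat\theta\,\mathrm{sg}$ so that the difference is $-(-1)^{K/2}$ for all split $\lambda$ with $\mathrm{odd}(\mu)=f'$; this is possible by (19), since passing to $\hat\theta\,\mathrm{sg}$ changes the sign. For $f'=0$ place $\varphi_{(-1)^{K/2}}$ at $\omega$ or at $z*\omega$ so that the difference is $-(-1)^{K/2}$, and $\varphi_{-(-1)^{K/2}}$ at the other orbit. Together with (20), the total difference is $0$ for every split $\lambda$, so $m_+=m_-=1$. This is a GIM.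

Cases I, II and III prove Theorem 1.2 when the common gcd is $2$, and Section 8 proves it when the gcd is $1$. With the deduction in Section 4, Theorem 1.1 follows. $\blacksquare$
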